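\title{Unambiguous multi-component grammars are not closed under complementation}

\begin{abstract}
We construct an unambiguous multi-component grammar (multiple context-free grammar) of dimension $2$ over the alphabet $\{a,b\}$ such that the complement of its language is not generated by any multi-component grammar, ambiguous or not. Hence the family of languages defined by unambiguous multi-component grammars is not closed under complementation. The language compares the lengths of neighboring blocks of letters $a$; the comparisons fall into three classes, and a word belongs to the language when some class passes all of its comparisons and some class does not. The lower bound rests on a Parikh-type theorem: the block lengths of a grammar of dimension $d$ form a finite union of linear sets whose periods have at most $2d$ nonzero coordinates. We also show that two letters are necessary and sufficient for non-closure, and we determine the exact dimension that the complement requires on words with a given number of blocks.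
\end{abstract}

\section{The question and the results}\label{sec:intro}

In a context-free grammar a nonterminal stands for one factor of the word under construction. In a multi-component grammar, or multiple context-free grammar in the terminology of Seki, Matsumura, Fujii and Kasami \cite{SMFK}, a nonterminal stands for a tuple of factors, which are built together and may end up far apart in the word.

\subsection*{Grammars}
A \emph{multi-component grammar} is a tuple $G=(\Sigma,\mathcal N,R,S)$. Here $\Sigma$ is a finite alphabet, $\mathcal N$ is a finite set of nonterminals, each nonterminal $A$ has a dimension $\dim A\ge1$, and the start symbol $S\in\mathcal N$ has $\dim S=1$. The finite set $R$ consists of rules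
\begin{equation}\label{eq:rule}
A(\alpha_1,\dots,\alpha_{\dim A})\leftarrow B_1(x_{1,1},\dots,x_{1,\dim B_1}),\ \dots,\ B_k(x_{k,1},\dots,x_{k,\dim B_k}),
\end{equation}
where $k\ge0$, the variables $x_{i,j}$ are pairwise distinct, and the $\alpha_t$ are strings over $\Sigma$ and these variables in which every variable occurs at most once in total. The left side is the \emph{head} of the rule.

A \emph{derivation tree} from $A$ is a finite ordered tree whose nodes are labeled by rules: the root carries a rule \eqref{eq:rule} with head nonterminal $A$, and its $k$ children are the roots of derivation trees from $B_1,\dots,B_k$. If these subtrees derive the tuples $(w_{i,1},\dots,w_{i,\dim B_i})$, then the tree derives the tuple obtained from $(\alpha_1,\dots,\alpha_{\dim A})$ by substituting $w_{i,j}$ for $x_{i,j}$. The nonterminal of a node is the head nonterminal of its rule. The language $L(G)$ is the set of all $w\in\Sigma^*$ such that $(w)$ is derived from $S$, and $G$ is \emph{unambiguous} if every $w\in L(G)$ has exactly one derivation tree from $S$. The \emph{dimension} of $G$ is the largest dimension of a nonterminal. From now on, ``grammar'' means multi-component grammar.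

Dimension $1$ is the context-free case: the rule $A(xay)\leftarrow B(x),C(y)$ is the context-free rule $A\to BaC$. The dimension measures how many places of a word can grow in step.

\begin{example}\label{ex:four}
The rules $V(b,b)\leftarrow{}$, $V(axa,aya)\leftarrow V(x,y)$ and $S(xby)\leftarrow V(x,y)$ form a grammar of dimension $2$. The nonterminal $V$ derives the pairs $(a^nba^n,a^nba^n)$, and the language is $\{a^nba^nba^nba^n:n\ge0\}$. The tree of the $n$-th word is a path on which the second rule is used $n$ times, so the grammar is unambiguous. Each of the two components grows at both of its ends, and four blocks of letters $a$ stay equal.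
\end{example}

\subsection*{The question}
It is known that the family of languages defined by multi-component grammars is not closed under complementation. The corresponding question for unambiguous grammars comes from Martynova and Okhotin \cite{MO}:

\begin{quote}
\emph{Is there, for every unambiguous multi-component grammar $G$ over $\Sigma$, an unambiguous multi-component grammar $G'$ with $L(G')=\Sigma^*\setminus L(G)$?}
\end{quote}

There are reasons to guess yes. An easy way to obtain a hard complement is to let a grammar guess one of many conditions and verify that it fails; the complement must then verify all conditions at once. Such a grammar has one tree for each failing condition, so it is ambiguous (Example~\ref{ex:sorted}), and unambiguity seems to forbid the construction. Moreover, $G'$ may have much larger dimension than $G$. Over a one-letter alphabet the answer is indeed yes (Theorem~\ref{thm:B}(a)). Nevertheless the answer is no as soon as there are two letters.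

\subsection*{The language}
Let $\mathbb N=\{0,1,2,\dots\}$. For $N\ge1$ and $n=(n_0,\dots,n_{N-1})\in\mathbb N^N$ put
\[
w(n)=a^{n_0}\,b\,a^{n_1}\,b\cdots b\,a^{n_{N-1}} .
\]
Every word over $\{a,b\}$ has this form for exactly one $N$ and one $n$; the factors $a^{n_i}$ are its \emph{blocks}. The $i$-th letter $b$ separates block $i-1$ from block $i$. The \emph{test at $i$} is the inequality $n_{i-1}\le n_i$, and there is a \emph{descent at $i$} if the test fails, that is, if $n_{i-1}>n_i$.

For $k\ge0$ let $D_k$ be the set of words over $\{a,b\}$ with exactly $3k$ letters $b$, so $D_k=\{w(n):n\in\mathbb N^{3k+1}\}$, and let $D=\bigcup_kD_k$. The tests of a word in $D_k$ sit at $i=1,\dots,3k$. We sort them into three classes by the residue of $i$ modulo $3$ and define three predicates on $D$: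
\begin{align*}
X&:\ \text{no descent at any } i\equiv1 \pmod 3,\\
Y&:\ \text{no descent at any } i\equiv2 \pmod 3,\\
Z&:\ \text{no descent at any } i\equiv0 \pmod 3.
\end{align*}
We also call the three classes of tests $X$, $Y$ and $Z$. Let $L_1,L_2,L_3\subseteq D$ be defined by
\[
L_1:\ X\wedge\neg Y,\qquad L_2:\ Y\wedge\neg Z,\qquad L_3:\ Z\wedge\neg X,
\]
and put $L=L_1\cup L_2\cup L_3$. The truth vectors $(X,Y,Z)$ of the words in $L_1$ are TFT and TFF, those in $L_2$ are TTF and FTF, and those in $L_3$ are FTT and FFT. These six vectors are distinct, and they are all the vectors except TTT and FFF. Hence $L_1,L_2,L_3$ are pairwise disjoint, and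
\begin{equation}\label{eq:compl}
D\setminus L=\{w\in D:\ X,Y,Z\text{ are all true or all false}\}.
\end{equation}

\begin{theorem}\label{thm:A}
\leavevmode
\begin{itemize}
\item[(i)] $L$ is generated by an unambiguous multi-component grammar of dimension $2$.
\item[(ii)] $\{a,b\}^*\setminus L$ is not generated by any multi-component grammar.
\end{itemize}
Hence the family of languages of unambiguous multi-component grammars is not closed under complementation.
\end{theorem}

The same language gives finer information.

\begin{theorem}\label{thm:B}
\leavevmode
\begin{itemize}
\item[(a)] For every alphabet $\Sigma$ with $|\Sigma|\ge2$ there is an unambiguous multi-component grammar of dimension $2$ over $\Sigma$ such that the complement of its language is not generated by any multi-component grammar. For $|\Sigma|=1$ the family of languages of unambiguous multi-component grammars is closed under complementation.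
\item[(b)] Let $\Sigma=\{a,b\}$. The language $L$ is the disjoint union of $L_1,L_2,L_3$, and each $L_j$ and each $\Sigma^*\setminus L_j$ has an unambiguous grammar of dimension $2$. Hence the languages that are, together with their complements, defined by unambiguous multi-component grammars are not closed under disjoint union. Moreover, the three languages $\Sigma^*\setminus L_j$, any two of which have union $\Sigma^*$, have an intersection that is not generated by any multi-component grammar.
\item[(c)] Let $k\ge1$. Then $L\cap D_k$ has an unambiguous grammar of dimension $2$, while the minimal dimension of a grammar for $D_k\setminus L$ is exactly $\lceil(3k+1)/2\rceil$, and it is attained by an unambiguous grammar.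
\end{itemize}
\end{theorem}

Part (c) locates the obstruction: on each slice $D_k$ the complement has an unambiguous grammar, but the dimension it needs grows with $k$. The example has dimension $2$. We do not determine whether an unambiguous grammar of dimension $1$, that is, an unambiguous context-free grammar, can have a complement that is not generated by any multi-component grammar.

Section~\ref{sec:idea} states the tool for lower bounds and explains where $L$ comes from. Section~\ref{sec:upper} builds the unambiguous grammars, Section~\ref{sec:support} proves the tool, Section~\ref{sec:stair} applies it to the complement of $L$, and Section~\ref{sec:B} proves Theorem~\ref{thm:B}.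

\section{From sorted words to three classes of descents}\label{sec:idea}

A \emph{linear set} in $\mathbb N^N$ is a set
\[
c+\langle u_1,\dots,u_\ell\rangle=\Bigl\{c+\sum_{j=1}^\ell\lambda_ju_j:\ \lambda_1,\dots,\lambda_\ell\in\mathbb N\Bigr\}
\]
with $\ell\ge0$ and $c,u_1,\dots,u_\ell\in\mathbb N^N$; the vector $c$ is its \emph{base point} and the $u_j$ are its \emph{periods}. A \emph{semilinear set} is a finite union of linear sets. The \emph{support} of a vector is the set of its nonzero coordinates. All lower bounds in this paper come from the following statement, which holds for every grammar, ambiguous or not. It is proved in Section~\ref{sec:support}.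

\begin{proposition}\label{prop:support}
Let $G$ be a grammar of dimension $d$ over an alphabet containing $a$ and $b$, and let $N\ge1$. Then $T=\{n\in\mathbb N^N:w(n)\in L(G)\}$ is a finite union of linear sets all of whose periods have support of size at most $2d$.
\end{proposition}

The reason is visible in Example~\ref{ex:four}. A period records what a repeatable part of a derivation tree adds to the blocks. Such a part handles at most $d$ components, each a factor of the final word, and it cannot add a letter $b$, because the number of blocks is fixed. So it only lengthens the blocks at the two ends of the components. In the example $d=2$, $N=4$ and $T=\langle(1,1,1,1)\rangle$, so the bound $2d$ is attained.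

\begin{example}[Sorted words]\label{ex:sorted}
Call a word over $\{a,b\}$ \emph{sorted} if it has no descent. No grammar generates the sorted words. Suppose that one of dimension $d$ does, and take $N>2d$. By Proposition~\ref{prop:support}, the set $T$ of nondecreasing $n\in\mathbb N^N$ is a finite union of linear sets with periods of support at most $2d$. Choose $s$ such that $p=(s,\dots,s)$ is none of the finitely many base points. Then $p=c+\sum_j\lambda_ju_j$ in one of the linear sets, with $\lambda_j\ge1$ for some period $u=u_j\ne0$. Both $p+u$ and $p-u$ lie in this linear set, so both are nondecreasing, which means $u_i-u_{i-1}\ge0$ and $u_{i-1}-u_i\ge0$ for all $i$. Thus $u$ is a nonzero constant vector, and its support has size $N>2d$, a contradiction.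

The unsorted words, on the other hand, form the language
\[
(a^*b)^*\,\{a^pba^q:p>q\}\,(ba^*)^*,
\]
which has a grammar of dimension $1$: a rule $S(xyz)\leftarrow U(x),C(y),U'(z)$ over nonterminals for the three factors, where $C$ has the rules $C(ab)\leftarrow{}$, $C(ay)\leftarrow C(y)$ and $C(aya)\leftarrow C(y)$. This recovers the non-closure for arbitrary grammars. But a word with two descents has two factorizations, hence at least two trees. The obvious repair is to insist on the \emph{first} descent, and then the grammar has to generate a sorted prefix of unbounded length, which is the very task shown to be impossible above.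
\end{example}

The language $L$ keeps the sorted words of $D$ in its complement (they are the words with truth vector TTT) and removes the ambiguity at a price. A grammar of bounded dimension can select the first failing test if the tests that it has to verify before that point do not form long chains $n_{i}\le n_{i+1}\le n_{i+2}\le\cdots$. So we want to cover the unsorted words by disjoint conditions, each of which ignores a class of tests and thereby breaks the chains. With two classes $X$ and $Y$, the disjoint conditions $X\wedge\neg Y$ and $Y\wedge\neg X$ each involve all tests, and selecting the first failing test again demands a sorted prefix. With three classes, the cyclic conditions $X\wedge\neg Y$, $Y\wedge\neg Z$, $Z\wedge\neg X$ are still disjoint, and each ignores every third test. Cutting the word at the ignored tests leaves independent pieces of at most three blocks. For $k=2$ the three cuts look as follows; a bar marks a cut, and a letter marks a test that matters: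
\begin{equation}\label{eq:cuts}
\begin{array}{lccccccccccccc}
L_1:\ & n_0 & X & n_1 & Y & n_2 & | & n_3 & X & n_4 & Y & n_5 & | & n_6\\
L_2:\ & n_0 & | & n_1 & Y & n_2 & Z & n_3 & | & n_4 & Y & n_5 & Z & n_6\\
L_3:\ & n_0 & X & n_1 & | & n_2 & Z & n_3 & X & n_4 & | & n_5 & Z & n_6
\end{array}
\end{equation}
A piece such as $a^pba^qba^r$ with $p\le q\le r$ is a sorted word with three blocks. By the argument of Example~\ref{ex:sorted} with $N=3$, these pieces need $2d\ge3$, and this is why the grammar for $L$ has dimension $2$.

The price is that the three conditions miss the unsorted words with truth vector FFF. The complement is therefore larger than the set of sorted words. For $k\ge1$ put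
\[
K_k=\{n\in\mathbb N^{3k+1}:\ w(n)\notin L\},
\]
which by \eqref{eq:compl} is the set of $n$ for which $X,Y,Z$ are all true or all false. In the smallest case $k=1$ each class consists of one test, and
\begin{align*}
L_1\cap D_1&:\ n_0\le n_1>n_2, &L_2\cap D_1&:\ n_1\le n_2>n_3,\\
L_3\cap D_1&:\ n_0>n_1,\ n_2\le n_3, &K_1&:\ n_0\le n_1\le n_2\le n_3\ \text{ or }\ n_0>n_1>n_2>n_3 .
\end{align*}
Section~\ref{sec:stair} shows that the all-false part spoils the argument of Example~\ref{ex:sorted} but does not spoil its conclusion.

\section{Unambiguous grammars for the pieces and the cuts}\label{sec:upper}

We first record three simple constructions.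

\begin{lemma}\label{lem:basic}
\leavevmode
\begin{itemize}
\item[(a)] A finite union of pairwise disjoint languages that have unambiguous grammars of dimension at most $d$ has an unambiguous grammar of dimension at most $d$.
\item[(b)] Every regular language has an unambiguous grammar of dimension $1$.
\item[(c)] A language with an unambiguous grammar of dimension at most $d$ has one of dimension exactly $d$.
\end{itemize}
\end{lemma}

\begin{proof}
(a) Rename the nonterminals so that the grammars share none, and add a start symbol $S$ with a rule $S(x)\leftarrow S_i(x)$ for each old start symbol $S_i$. A word of the union lies in exactly one language, which determines the rule at the root.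

(b) Take a deterministic finite automaton with transition function $\delta$. Use its states as nonterminals and its initial state as start symbol, with the rules $q(\sigma x)\leftarrow q'(x)$ for $q'=\delta(q,\sigma)$ and $q(\varepsilon)\leftarrow{}$ for accepting $q$. A derivation tree of a word is a path that follows the unique run on that word.

(c) Add a nonterminal of dimension $d$ that occurs in no rule.
\end{proof}

\subsection*{Sets defined by comparisons}
Call $T\subseteq\mathbb N^N$ \emph{order-invariant} if membership of $n$ in $T$ depends only on which of the inequalities $n_i\le n_{i'}$ hold. The pieces in \eqref{eq:cuts} are described by such sets with $N\le3$, and $K_k$ is such a set with $N=3k+1$. A grammar can only add letters, so it has to build $n$ from below: first raise all coordinates together up to the smallest value, then raise all but the smallest ones, and so on. This schedule depends on the relative order of the coordinates, so we treat each order separately.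

\begin{lemma}\label{lem:order}
If $T\subseteq\mathbb N^N$ is order-invariant, then $\{w(n):n\in T\}$ has an unambiguous grammar of dimension $\lceil N/2\rceil$.
\end{lemma}

\begin{proof}
For an ordered partition $(I_1,\dots,I_\ell)$ of $\{0,\dots,N-1\}$ into nonempty sets, let its \emph{cell} be the set of all $n$ that are constant on each $I_j$, with value $\nu_j$ say, and satisfy $\nu_1<\dots<\nu_\ell$. Every $n$ lies in exactly one cell, there are finitely many cells, and the points of a cell satisfy the same inequalities $n_i\le n_{i'}$. So $T$ is a disjoint union of cells, and by Lemma~\ref{lem:basic}(a),(c) it suffices to treat one cell.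

Let $u_j\in\{0,1\}^N$ be the indicator vector of $I_j\cup\dots\cup I_\ell$, and let $c=u_2+\dots+u_\ell$. The vector $c+\sum_j\lambda_ju_j$ takes the value $\nu_j=(j-1)+\lambda_1+\dots+\lambda_j$ on $I_j$. Thus $\nu_1=\lambda_1$ and $\nu_j-\nu_{j-1}=1+\lambda_j$ for $j\ge2$, and $\lambda\mapsto c+\sum_j\lambda_ju_j$ is a bijection from $\mathbb N^\ell$ onto the cell.

Let $m=\lceil N/2\rceil$. Group the blocks in pairs: for $n\in\mathbb N^N$ let $z_t(n)=a^{n_{2t-2}}ba^{n_{2t-1}}$ for $1\le t\le N/2$, and $z_m(n)=a^{n_{N-1}}$ if $N$ is odd. Then $w(n)=z_1(n)\,b\,z_2(n)\,b\cdots b\,z_m(n)$, and every block touches an end of a component. Take nonterminals $V_0,\dots,V_\ell$ of dimension $m$ and a start symbol $S$, with the rules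
\begin{align*}
V_0(z_1(c),\dots,z_m(c))&\leftarrow{},\\
V_j(x_1,\dots,x_m)&\leftarrow V_{j-1}(x_1,\dots,x_m) &&(1\le j\le\ell),\\
V_j(\alpha_{j,1},\dots,\alpha_{j,m})&\leftarrow V_j(x_1,\dots,x_m) &&(1\le j\le\ell),\\
S(x_1bx_2b\cdots bx_m)&\leftarrow V_\ell(x_1,\dots,x_m),
\end{align*}
where $\alpha_{j,t}=a^{u_{j,2t-2}}x_ta^{u_{j,2t-1}}$ for $t\le N/2$, $\alpha_{j,m}=a^{u_{j,N-1}}x_m$ if $N$ is odd, and $u_{j,i}$ is coordinate $i$ of $u_j$. The third rule turns $(z_t(n))_t$ into $(z_t(n+u_j))_t$. A derivation tree from $S$ is a path. Read from the leaf upward, it passes through $V_0,V_1,\dots,V_\ell$ in this order and uses the third rule for $V_j$ some number $\lambda_j$ of times. So the trees correspond to the vectors $\lambda\in\mathbb N^\ell$, and the tree for $\lambda$ derives $w(c+\sum_j\lambda_ju_j)$. By the bijection above, each word of the cell has exactly one tree.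
\end{proof}

\begin{example}\label{ex:cell}
The set of $(p,q,r)$ with $p\le q>r$ consists of the four cells $p<r<q$, $p=r<q$, $r<p<q$ and $r<p=q$. For $r<p<q$ we have $u_1=(1,1,1)$, $u_2=(1,1,0)$, $u_3=(0,1,0)$ and $c=(1,2,0)$. The rules are $V_0(abaa,\varepsilon)\leftarrow{}$, $V_1(axa,ay)\leftarrow V_1(x,y)$, $V_2(axa,y)\leftarrow V_2(x,y)$, $V_3(xa,y)\leftarrow V_3(x,y)$, the three rules $V_j(x,y)\leftarrow V_{j-1}(x,y)$, and $S(xby)\leftarrow V_3(x,y)$.
\end{example}

\begin{remark}
The decomposition into cells is an explicit instance of two general theorems: a subset of $\mathbb N^N$ defined by a Boolean combination of linear inequalities is semilinear \cite{GS}, and every semilinear set is a finite disjoint union of linear sets with linearly independent periods \cite{ES,Ito}.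
\end{remark}

\subsection*{Cutting a word into pieces}
A \emph{piece} is a word with one, two or three blocks. We classify pieces by six \emph{types}, which form an alphabet $\Gamma=\Gamma_1\cup\Gamma_2\cup\Gamma_3$ with $\Gamma_1=\{\mathsf A\}$, $\Gamma_2=\{\mathsf B,\mathsf C\}$ and $\Gamma_3=\{\mathsf E,\mathsf F,\mathsf H\}$. The set $P_\gamma$ of pieces of type $\gamma$ is given by
\begin{align*}
P_{\mathsf A}&=a^*, & P_{\mathsf E}&=\{a^pba^qba^r:p\le q\le r\},\\
P_{\mathsf B}&=\{a^pba^q:p\le q\}, & P_{\mathsf F}&=\{a^pba^qba^r:p\le q>r\},\\
P_{\mathsf C}&=\{a^pba^q:p>q\}, & P_{\mathsf H}&=\{a^pba^qba^r:p>q\}.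
\end{align*}
Every piece has exactly one type, and the types in $\Gamma_i$ are those of pieces with $i$ blocks. By Lemma~\ref{lem:order} with $N\le3$, each $P_\gamma$ has an unambiguous grammar of dimension at most $2$. We fix such grammars, with disjoint sets of nonterminals, and denote the start symbol of the grammar for $P_\gamma$ by $\gamma$.

For $w\in D_k$, the first, second and third \emph{cut} of $w$ is the factorization $w=z_1bz_2b\cdots bz_{k+1}$ in which the displayed letters $b$ are those whose number $i$ satisfies $i\equiv0$, $i\equiv1$ and $i\equiv2\pmod3$, respectively, as in \eqref{eq:cuts}. Let $\theta_j(w)\in\Gamma^{k+1}$ be the word formed by the types of the pieces $z_1,\dots,z_{k+1}$ in the $j$-th cut. Counting blocks, we see that $\theta_j(w)\in\Theta_j$, where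
\[
\Theta_1=\Gamma_3^*\Gamma_1,\qquad\Theta_2=\Gamma_1\Gamma_3^*,\qquad\Theta_3=\Gamma_1\cup\Gamma_2\Gamma_3^*\Gamma_2
\]
are regular languages over $\Gamma$; the term $\Gamma_1$ in $\Theta_3$ accounts for $k=0$. Each $L_j$ will be a regular condition on $\theta_j$, and a deterministic automaton can check such a condition without creating ambiguity.

\begin{lemma}\label{lem:cut}
Let $j\in\{1,2,3\}$ and let $\Lambda\subseteq\Theta_j$ be regular. Then $\theta_j^{-1}(\Lambda)=\{w\in D:\theta_j(w)\in\Lambda\}$ has an unambiguous grammar of dimension $2$.
\end{lemma}

\begin{proof}
We first show that a type word in $\Theta_j$ forces the cut: \emph{if $\gamma_1\cdots\gamma_m\in\Theta_j$, $z_i\in P_{\gamma_i}$ and $w=z_1b\cdots bz_m$, then $w\in D$, the $z_i$ are the pieces of the $j$-th cut of $w$, and $\theta_j(w)=\gamma_1\cdots\gamma_m$.} The numbers of letters $b$ inside $z_1,\dots,z_m$ are $2,\dots,2,0$ for $j=1$; they are $0,2,\dots,2$ for $j=2$; and they are $0$ (if $m=1$) or $1,2,\dots,2,1$ for $j=3$. With the $m-1$ displayed letters the total is $3(m-1)$ in every case, and the displayed letters have the numbers $3,6,\dots,3m-3$ for $j=1$, the numbers $1,4,\dots,3m-5$ for $j=2$, and the numbers $2,5,\dots,3m-4$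 for $j=3$. These are the positions of the $j$-th cut. The last assertion holds because a piece has only one type.

Take a deterministic finite automaton for $\Lambda$ over $\Gamma$, with transition function $\delta$ and initial state $q_0$. Add its states to the grammars for the $P_\gamma$ as nonterminals of dimension $1$, with start symbol $q_0$ and, for all states $q$ and types $\gamma$, the rules
\[
q(xby)\leftarrow\gamma(x),\,q'(y)\ \text{ for }q'=\delta(q,\gamma),\qquad
q(x)\leftarrow\gamma(x)\ \text{ if $\delta(q,\gamma)$ is accepting.}
\]
A derivation tree from $q_0$ is given by a nonempty word $\gamma_1\cdots\gamma_m\in\Lambda$, which determines the states along the spine of the tree, together with trees from $\gamma_1,\dots,\gamma_m$ that derive some pieces $z_i\in P_{\gamma_i}$; it derives $w=z_1b\cdots bz_m$. By the first paragraph, $w\in\theta_j^{-1}(\Lambda)$, and $w$ determines $m$, the types $\gamma_i$ and the pieces $z_i$. Each piece has one tree from its type, so $w$ has one tree. Conversely, the $j$-th cut of a word in $\theta_j^{-1}(\Lambda)$ supplies such data. The dimension is at most $2$, and Lemma~\ref{lem:basic}(c) applies.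
\end{proof}

The hypothesis $\Lambda\subseteq\Theta_j$ is what makes the factorization unique: the word $b$ has both type words $\mathsf B$ and $\mathsf A\mathsf A$.

\begin{proposition}\label{prop:upper}
For $j=1,2,3$ and $k\ge0$, each of $L_j$, $D\setminus L_j$ and $L_j\cap D_k$ has an unambiguous grammar of dimension $2$.
\end{proposition}

\begin{proof}
We claim that $L_j=\theta_j^{-1}(\Lambda_j)$ for the regular languages
\begin{align*}
\Lambda_1&=\mathsf E^*\mathsf F\{\mathsf E,\mathsf F\}^*\mathsf A,\qquad
\Lambda_2=\mathsf A\mathsf E^*\mathsf F\{\mathsf E,\mathsf F\}^*,\\
\Lambda_3&=\mathsf C\{\mathsf E,\mathsf F\}^*\mathsf B\ \cup\ \mathsf B\mathsf E^*\mathsf F\{\mathsf E,\mathsf F\}^*\mathsf B .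
\end{align*}
A piece with three blocks contains two tests; its type is $\mathsf H$ if the first test fails, $\mathsf F$ if only the second fails, and $\mathsf E$ if none fails.

In the first cut, the pieces with three blocks are $(n_{3i},n_{3i+1},n_{3i+2})$; their first tests are all the tests of class $X$ and their second tests are all the tests of class $Y$. So $X$ holds if and only if $\mathsf H$ does not occur in $\theta_1(w)$, and in that case $Y$ fails if and only if $\mathsf F$ occurs. Singling out the first $\mathsf F$ gives $\Lambda_1$.

In the second cut, the pieces with three blocks are $(n_{3i+1},n_{3i+2},n_{3i+3})$, with first tests forming the class $Y$ and second tests forming the class $Z$. So $Y\wedge\neg Z$ holds if and only if $\mathsf H$ does not occur and $\mathsf F$ occurs, which gives $\Lambda_2$.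

In the third cut, let first $k\ge1$. The first piece $(n_0,n_1)$ contains a test of class $X$, the middle pieces $(n_{3i-1},n_{3i},n_{3i+1})$ contain a test of class $Z$ followed by one of class $X$, and the last piece $(n_{3k-1},n_{3k})$ contains a test of class $Z$. So $Z$ holds if and only if $\mathsf H$ does not occur and the last type is $\mathsf B$. In that case $X$ fails if and only if the first type is $\mathsf C$, or the first type is $\mathsf B$ and $\mathsf F$ occurs. This gives $\Lambda_3$. For $k=0$ there are no tests, so $X$ holds and $w\notin L_3$, in agreement with $\theta_3(w)=\mathsf A\notin\Lambda_3$.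

Since $\theta_j$ maps $D$ into $\Theta_j$ and $D_k$ is the set of words with $k+1$ pieces, we have $D\setminus L_j=\theta_j^{-1}(\Theta_j\setminus\Lambda_j)$ and $L_j\cap D_k=\theta_j^{-1}(\Lambda_j\cap\Gamma^{k+1})$. Regular languages are closed under difference and intersection, so Lemma~\ref{lem:cut} applies in all cases.
\end{proof}

For instance, the rules on the spine for $L_1$ that occur in derivation trees can be taken to be $q_0(xby)\leftarrow\mathsf E(x),q_0(y)$, $q_0(xby)\leftarrow\mathsf F(x),q_1(y)$, $q_1(xby)\leftarrow\mathsf E(x),q_1(y)$, $q_1(xby)\leftarrow\mathsf F(x),q_1(y)$ and $q_1(x)\leftarrow\mathsf A(x)$. The passage from $q_0$ to $q_1$ happens at the first descent of class $Y$.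

\begin{proof}[Proof of Theorem~\ref{thm:A}(i)]
The languages $L_1,L_2,L_3$ are pairwise disjoint, so Proposition~\ref{prop:upper} and Lemma~\ref{lem:basic}(a),(c) give an unambiguous grammar of dimension $2$ for $L$.
\end{proof}

\section{Periods have small support}\label{sec:support}

This section proves Proposition~\ref{prop:support}. The plan is to count letters in derivation trees as in the proof of Parikh's theorem. Two things stand in the way. A rule may discard a variable, so letters written in a subtree need not reach the final word. And the count has to distinguish the letters $a$ by the block in which they end up. We remove these obstacles in turn.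

\subsection*{Nondeleting grammars}
A grammar is \emph{nondeleting} if in every rule every variable occurs exactly once in the head.

\begin{lemma}\label{lem:nondel}
For every grammar $G$ of dimension $d$ there is a nondeleting grammar $G'$ of dimension at most $d$ with $L(G')=L(G)$.
\end{lemma}

\begin{proof}
The new nonterminals remember which components will survive. For each nonterminal $A$ and each nonempty $J\subseteq\{1,\dots,\dim A\}$ take a nonterminal $A^J$ of dimension $|J|$. Consider a rule \eqref{eq:rule} in which each of $B_1,\dots,B_k$ derives at least one tuple, and a set $J$ as above. Let $J_i$ be the set of $j$ such that $x_{i,j}$ occurs in some $\alpha_t$ with $t\in J$. The grammar $G'$ has the rule with head $A^J(\alpha_t)_{t\in J}$ whose right side lists $B_i^{J_i}(x_{i,j})_{j\in J_i}$ for those $i$ with $J_i\ne\emptyset$. This rule is nondeleting.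

We show by induction on trees that $A^J$ derives exactly the projections to $J$ of the tuples derived from $A$. Let a tree of $G$ from $A$ have the rule \eqref{eq:rule} at its root. Each $B_i$ derives a tuple, so the new rule exists; by induction $B_i^{J_i}$ derives the projection of the $i$-th child's tuple, and the components with $t\in J$ depend only on these projections. Conversely, let a tree of $G'$ from $A^J$ have at its root the rule made from \eqref{eq:rule}. By induction the tuples of its children extend to tuples derived from the $B_i$ with $J_i\ne\emptyset$; for the other $i$ take any tuple derived from $B_i$. Applying \eqref{eq:rule} gives a tuple derived from $A$ with the required projection. The start symbol of $G'$ is $S^{\{1\}}$.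
\end{proof}

From now on $G$ is nondeleting of dimension at most $d$, and $N\ge1$ is fixed.

\subsection*{Marking the blocks}
Let $\mathcal A$ be the automaton over $\{a_0,\dots,a_{N-1},b\}$ with states $0,\dots,N-1$, a loop $p\to p$ labeled $a_p$ at each state, and edges $p\to p+1$ labeled $b$. The words that label a path from $p$ to $q$ are those of the form $a_p^{n_p}ba_{p+1}^{n_{p+1}}b\cdots ba_q^{n_q}$. Let $\varphi$ be the map on words that erases the indices of the letters $a_i$.

We define a grammar $G_N$ in which every component knows where in the word it starts and ends. Its nonterminals are $A[(p_1,q_1),\dots,(p_m,q_m)]$, where $A$ is a nonterminal of $G$, $m=\dim A$, and $p_t\le q_t$ are states; the dimension is $m$. Its rules arise from the rules \eqref{eq:rule} of $G$ as follows. Assign a pair of states to every variable and to every head component. For each head component $\alpha_t=y_1\cdots y_l$ with pair $(p,q)$, choose states $p=r_0,r_1,\dots,r_l=q$ such that for each $s$ one of the following holds: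
\begin{itemize}
\item $y_s=a$ and $r_{s-1}=r_s$; in this case replace $y_s$ by $a_{r_s}$;
\item $y_s=b$ and $r_s=r_{s-1}+1$;
\item $y_s$ is a variable and its pair is $(r_{s-1},r_s)$.
\end{itemize}
Every such choice gives a rule of $G_N$, in which $A$ and the $B_i$ carry the assigned pairs. Rules of $G$ with other terminal letters give no rule. The grammar $G_N$ is nondeleting of dimension at most $d$, and its start symbol is $S'=S[(0,N-1)]$.

\begin{lemma}\label{lem:annot}
The nonterminal $A[(p_1,q_1),\dots,(p_m,q_m)]$ derives $(v_1,\dots,v_m)$ in $G_N$ if and only if each $v_t$ labels a path from $p_t$ to $q_t$ in $\mathcal A$ and $A$ derives $(\varphi(v_1),\dots,\varphi(v_m))$ in $G$. In particular,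
\[
L(G_N)=\{a_0^{n_0}ba_1^{n_1}b\cdots ba_{N-1}^{n_{N-1}}:\ n\in T\}.
\]
\end{lemma}

\begin{proof}
Both directions go by induction on the tree. Given a tree of $G_N$, the words substituted for the variables label paths between the states of their pairs, so in each head component the $s$-th symbol contributes a path from $r_{s-1}$ to $r_s$, and these paths concatenate. Erasing all pairs and indices gives a tree of $G$.

Conversely, let a tree of $G$ derive $(\varphi(v_t))_t$ from $A$, with the rule \eqref{eq:rule} at the root and children deriving $(w_{i,j})_j$. The substitution into $\alpha_t=y_1\cdots y_l$ factorizes $\varphi(v_t)$, and hence $v_t$, into $l$ factors. Let $r_s$ be the state reached by the path of $v_t$ after $s$ factors. If $y_s$ is a terminal, then it is $a$ or $b$ and the corresponding condition holds. If $y_s=x_{i,j}$, assign to it the pair $(r_{s-1},r_s)$; the $s$-th factor $v_{i,j}$ labels a path from $r_{s-1}$ to $r_s$, and $\varphi(v_{i,j})=w_{i,j}$. Since $G$ is nondeleting, every variable receives exactly one pair and one word $v_{i,j}$ in this way. By induction the annotated $B_i$ derive the tuples $(v_{i,j})_j$, and the annotated rule yields $(v_t)_t$.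
\end{proof}

\subsection*{Pumps}
For a derivation tree $\tau$ of $G_N$ let $\Psi(\tau)\in\mathbb N^N$ count the letters $a_0,\dots,a_{N-1}$ in the derived tuple. By Lemma~\ref{lem:annot}, $T=\{\Psi(\tau):\tau\text{ a tree from }S'\}$. Since $G_N$ is nondeleting, $\Psi(\tau)$ is the sum, over the nodes of $\tau$, of the letter counts in the heads of their rules.

A \emph{pump} $\pi$ is a tree built like a derivation tree, except that exactly one leaf, the \emph{hole}, carries no rule but only a nonterminal; the hole is not the root and has the same nonterminal as the root. Let $\Psi(\pi)$ be the sum of the letter counts over the nodes other than the hole. If $v$ is a node of a tree $\tau$ whose nonterminal is that of the root of $\pi$, we can \emph{insert} $\pi$ at $v$: the root of $\pi$ takes the place of $v$, and the subtree at $v$ fills the hole. This adds $\Psi(\pi)$ to $\Psi(\tau)$. In Example~\ref{ex:four}, marked with $N=4$, the rule $V[(0,1),(2,3)](a_0xa_1,a_2ya_3)\leftarrow V[(0,1),(2,3)](x,y)$ is a pump with two nodes and $\Psi=(1,1,1,1)$.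

Small trees will give the base points and small pumps the periods. The difficulty is that a pump can be inserted only into a tree in which its root nonterminal occurs. We therefore fix the set of nonterminals that occur, and we remove pumps from large trees only in a way that keeps this set. Let $\operatorname{nt}(\tau)$ be the set of nonterminals of the nodes of $\tau$, and let the \emph{height} of a tree or pump be the number of nodes on a longest path from the root. For a set $W$ of nonterminals of $G_N$ put $h=|W|^2$. Let $\mathcal F_W$ be the set of trees $\tau$ from $S'$ with $\operatorname{nt}(\tau)=W$ and height at most $h$, and let $\mathcal P_W$ be the set of pumps with all nonterminals in $W$ and height at most $h+1$. Both sets are finite, since there are finitely many rules.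

\begin{lemma}\label{lem:parikh}
For every $W$,
\[
\{\Psi(\tau):\ \tau\text{ a tree from }S',\ \operatorname{nt}(\tau)=W\}=\bigcup_{\tau_0\in\mathcal F_W}\Bigl(\Psi(\tau_0)+\langle\Psi(\pi):\pi\in\mathcal P_W\rangle\Bigr).
\]
\end{lemma}

\begin{proof}
For the inclusion $\supseteq$, let $\operatorname{nt}(\tau)=W$ and $\pi\in\mathcal P_W$. The root nonterminal of $\pi$ lies in $W$, so $\pi$ can be inserted into $\tau$, and the new tree again has nonterminal set $W$. Starting from $\tau_0$, we can thus insert any pumps from $\mathcal P_W$ any number of times.

For $\subseteq$ we use induction on the number of nodes of $\tau$. If $\tau$ has height at most $h$, then $\tau\in\mathcal F_W$. Otherwise the last $h+1$ nodes of a longest path from the root form a longest path in a subtree of height exactly $h+1$. These $|W|^2+1$ nodes have nonterminals in $W$, so some $A\in W$ occurs at $|W|+1$ of them, say at $v_1,\dots,v_{|W|+1}$ from top to bottom. For $1\le i\le|W|$ let $\pi_i$ be the subtree at $v_i$ with the subtree at $v_{i+1}$ replaced by a hole. Then $\pi_i\in\mathcal P_W$, and the sets of nodes of the $\pi_i$, holes excluded, are pairwise disjoint. Hence for each $C\in W\setminus\{A\}$ there is at most one $i$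 such that all occurrences of $C$ in $\tau$ lie in $\pi_i$. There are $|W|-1$ such $C$ and $|W|$ pumps, so for some $i$ every $C\ne A$ in $W$ occurs outside $\pi_i$; and $A$ occurs at $v_{i+1}$. Replace the subtree at $v_i$ by the subtree at $v_{i+1}$. The result $\tau'$ is a smaller tree from $S'$ with $\operatorname{nt}(\tau')=W$ and $\Psi(\tau)=\Psi(\tau')+\Psi(\pi_i)$, and the induction hypothesis applies to $\tau'$.
\end{proof}

The dimension enters only now.

\begin{lemma}\label{lem:pump}
Let $\pi$ be a pump of $G_N$ with root nonterminal $A[(p_1,q_1),\dots,(p_m,q_m)]$. Then the support of $\Psi(\pi)$ is contained in $\{p_1,q_1,\dots,p_m,q_m\}$.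
\end{lemma}

\begin{proof}
Let the hole derive a tuple $(y_1,\dots,y_m)$ of new symbols, and evaluate $\pi$. The root then derives a tuple $(\beta_1,\dots,\beta_m)$ of strings over the terminals and the $y_j$. Since $G_N$ is nondeleting, each $y_j$ occurs exactly once in total, and $\Psi(\pi)$ counts the letters $a_i$ in $\beta_1,\dots,\beta_m$. Add to $\mathcal A$ an edge $p_j\to q_j$ labeled $y_j$ for each $j$. The hole carries the pairs $(p_j,q_j)$, so the induction in the first half of the proof of Lemma~\ref{lem:annot} shows that $\beta_t$ labels a path from $p_t$ to $q_t$ in the extended automaton.

Along this path the state grows by $1$ at each $b$, by $q_j-p_j$ at $y_j$, and by $0$ at each $a_i$. Summing over $t$ gives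
\[
\sum_{t=1}^m(q_t-p_t)=\sum_{t=1}^m|\beta_t|_b+\sum_{j=1}^m(q_j-p_j),
\]
so no $\beta_t$ contains $b$. Write $\beta_t=\zeta_0y_{j_1}\zeta_1\cdots y_{j_c}\zeta_c$ with terminal words $\zeta_0,\dots,\zeta_c$. A path without $b$ and without the $y_j$ stays at its starting state. Hence $\zeta_0$ is a power of $a_{p_t}$, and $\zeta_s$ is a power of $a_{q_{j_s}}$ for $s\ge1$.
\end{proof}

\begin{proof}[Proof of Proposition~\ref{prop:support}]
By Lemma~\ref{lem:nondel} we may assume that $G$ is nondeleting of dimension at most $d$. The set $T$ is the union, over the finitely many sets $W$, of the sets in Lemma~\ref{lem:parikh}. The periods are vectors $\Psi(\pi)$, and by Lemma~\ref{lem:pump} their supports have size at most $2m\le2d$.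
\end{proof}

\section{The complement needs a period of full support}\label{sec:stair}

For the sorted words, the diagonal points $(s,\dots,s)$ forced a constant period. In $K_k$ they no longer do, because a line through a diagonal point may pass from the all-true part into the all-false part. For $k=1$ consider
\[
\lambda(0,1,2,3)+\mu(3,2,1,0)=(3\mu,\ \lambda+2\mu,\ 2\lambda+\mu,\ 3\lambda).
\]
All three consecutive differences equal $\lambda-\mu$, so the point is nondecreasing or strictly decreasing. Thus the linear sets $(e,e,e,e)+\langle(0,1,2,3),(3,2,1,0)\rangle$ with $e=0,1,2$ lie in $K_1$, they cover the whole diagonal, and their periods have support of size $3$.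

The remedy is to move away from the all-false part while staying on the boundary of the all-true part. We use staircase points, such as $(s,s+t,s+t,s+t)$ for $k=1$, with a step $t$ larger than every entry of every period. A move by one period cannot destroy $X$, so it must preserve $Y$ and $Z$, which hold with equality; this makes the period constant along the steps. A long move along the period then keeps $Y$ and $Z$ true and would destroy $X$ unless the period is constant altogether.

\begin{proposition}\label{prop:stair}
Let $k\ge1$ and $N=3k+1$. In every representation of $K_k$ as a finite union of linear sets, some period has support of size $N$.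
\end{proposition}

\begin{proof}
For $n\in\mathbb Z^N$ and $1\le i\le3k$ write $\partial_in=n_i-n_{i-1}$; a point of $\mathbb N^N$ has a descent at $i$ if and only if $\partial_in<0$. Fix a representation and discard the zero periods. Let $M$ be the largest entry of a period ($M=0$ if there is none) and let $t=M+1$, so that $|\partial_iu|\le M<t$ for every period $u$. For $s\in\mathbb N$ define $p_s\in\mathbb N^N$ by $(p_s)_i=s+t\lceil i/3\rceil$ for $0\le i\le3k$. Then $\partial_ip_s=t$ for $i\equiv1\pmod3$ and $\partial_ip_s=0$ otherwise. So $X,Y,Z$ hold and $p_s\in K_k$.

Only finitely many points of the form $c+\sum_j\lambda_ju_j$ in the linear sets of the representation have all $\lambda_j\le t$, while the points $p_s$ are pairwise distinct. Hence there are $p=p_s$, a linear set $c+\langle u_1,\dots,u_\ell\rangle\subseteq K_k$ of the representation and an expression $p=c+\sum_j\lambda_ju_j$ with $\lambda_j\ge t+1$ for some $j$. Put $u=u_j\neq0$. Changing the coefficient $\lambda_j$ gives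
\begin{equation}\label{eq:line}
p+eu\in K_k\qquad\text{for all integers }e\ge-(t+1).
\end{equation}

\emph{Short moves.} Take $e=\pm1$. For $i\equiv1\pmod 3$ we have $\partial_i(p\pm u)=t\pm\partial_iu>0$, so $X$ holds at $p+u$ and at $p-u$. By \eqref{eq:line} and the description of $K_k$, the predicates $Y$ and $Z$ hold at both points as well. For $i\not\equiv1$ this says $\partial_i(p\pm u)=\pm\partial_iu\ge0$ for both signs. Therefore $\partial_iu=0$ for all $i\not\equiv1\pmod3$.

\emph{Long moves.} Suppose that $\delta=\partial_iu\ne0$ for some $i\equiv1\pmod3$. Take $e=-(t+1)$ if $\delta>0$ and $e=t+1$ if $\delta<0$; both values are allowed in \eqref{eq:line}. Then $\partial_i(p+eu)=t-(t+1)|\delta|<0$, so $X$ fails at $p+eu$. At all indices $i'\not\equiv1$ we have $\partial_{i'}(p+eu)=0$, so $Y$ and $Z$ hold. This contradicts \eqref{eq:line}.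

Hence $\partial_iu=0$ for all $i$. The period $u$ is constant and nonzero, so its support has size $N$.
\end{proof}

\begin{proposition}\label{prop:dim}
Let $G$ be a grammar of dimension $d$ over an alphabet containing $a$ and $b$, let $k\ge1$, and suppose that $L(G)\cap D_k=D_k\setminus L$. Then $2d\ge3k+1$.
\end{proposition}

\begin{proof}
With $N=3k+1$, the hypothesis says that $\{n\in\mathbb N^N:w(n)\in L(G)\}=K_k$. By Proposition~\ref{prop:support}, $K_k$ is a finite union of linear sets with periods of support at most $2d$, and by Proposition~\ref{prop:stair} one of these periods has support of size $N$.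
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:A}(ii)]
If $L(G)=\{a,b\}^*\setminus L$ for a grammar $G$ of dimension $d$, then Proposition~\ref{prop:dim} gives $2d\ge3k+1$ for every $k\ge1$, which is impossible. Together with part (i), this answers the question of Section~\ref{sec:intro} in the negative.
\end{proof}

\section{Alphabets, disjoint unions and exact dimension}\label{sec:B}

\begin{proof}[Proof of Theorem~\ref{thm:B}]
(a) Let $|\Sigma|\ge2$, and name two of its letters $a$ and $b$. The grammar for $L$ from Theorem~\ref{thm:A}(i) is an unambiguous grammar of dimension $2$ over $\Sigma$. A grammar $G$ with $L(G)=\Sigma^*\setminus L$ would satisfy the hypothesis of Proposition~\ref{prop:dim} for every $k\ge1$, so there is none.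

Let $\Sigma=\{a\}$ and let $G$ be any grammar over $\Sigma$. Regard $G$ as a grammar over $\{a,b\}$ and apply Proposition~\ref{prop:support} with $N=1$: the set $\{n:a^n\in L(G)\}$ is a finite union of linear sets $c+\langle u_1,\dots,u_\ell\rangle\subseteq\mathbb N$. So $L(G)$ is a finite union of languages $a^c(a^{u_1})^*\cdots(a^{u_\ell})^*$ and is regular. Its complement in $a^*$ is regular and has an unambiguous grammar by Lemma~\ref{lem:basic}(b).

(b) The $L_j$ are pairwise disjoint with union $L$ by Section~\ref{sec:intro}. Proposition~\ref{prop:upper} gives the grammars for $L_j$ and for $D\setminus L_j$. The language $\Sigma^*\setminus D$ is regular, since an automaton can count the letters $b$ modulo $3$. Now $\Sigma^*\setminus L_j$ is the disjoint union of $D\setminus L_j$ and $\Sigma^*\setminus D$, and Lemma~\ref{lem:basic} gives an unambiguous grammar of dimension $2$. Thus $L_1,L_2,L_3$ belong to the class of languages that have unambiguous grammars together with their complements. If this class were closed under disjoint union, it would contain $L_1\cup L_2$ and then $(L_1\cup L_2)\cup L_3=L$, contrary to Theorem~\ref{thm:A}(ii). For $i\ne j$ the union of $\Sigma^*\setminus L_i$ and $\Sigma^*\setminus L_j$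 is $\Sigma^*\setminus(L_i\cap L_j)=\Sigma^*$. Finally, $\bigcap_j(\Sigma^*\setminus L_j)=\Sigma^*\setminus L$, to which Theorem~\ref{thm:A}(ii) applies.

(c) The language $L\cap D_k$ is the disjoint union of the $L_j\cap D_k$, so Proposition~\ref{prop:upper} and Lemma~\ref{lem:basic} give an unambiguous grammar of dimension $2$. Let $N=3k+1$. A grammar of dimension $d$ for $D_k\setminus L$ satisfies $2d\ge N$ by Proposition~\ref{prop:dim}, that is, $d\ge\lceil N/2\rceil$. Conversely, $D_k\setminus L=\{w(n):n\in K_k\}$, and $K_k$ is order-invariant because $X$, $Y$ and $Z$ are conjunctions of inequalities $n_{i-1}\le n_i$. Lemma~\ref{lem:order} gives an unambiguous grammar of dimension $\lceil N/2\rceil$.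
\end{proof}

\begin{thebibliography}{9}

\bibitem{ES} Eilenberg and Sch\"utzenberger, 1969.

\bibitem{GS} Ginsburg and Spanier, 1966.

\bibitem{Ito} Ito, 1969.

\bibitem{MO} Olga Martynova, Alexander Okhotin, ``Non-closure under complementation for unambiguous linear grammars'', arXiv:2210.02329 (2022).

\bibitem{SMFK} Seki, Matsumura, Fujii and Kasami.

\end{thebibliography}
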